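# Local Dirichlet integrals of Volterra symbols and products of two primes

## 1. The symbol $2^{-s}+3^{-s}$ by hand

Let $f(s)=\sum_{m\ge1}a_mm^{-s}$ with $\|f\|_2^2=\sum|a_m|^2<\infty$, let $g(s)=2^{-s}+3^{-s}$, and consider
$$\mathbf T_gf(s)=-\int_s^{+\infty}f(w)\,g'(w)\,dw .$$
Here $-g'(w)=(\log 2)2^{-w}+(\log 3)3^{-w}$. We multiply by $f$, collect the terms with the same $N^{-w}$, and use $\int_s^{+\infty}N^{-w}dw=N^{-s}/\log N$. The $N$th coefficient of $\mathbf T_gf$ is
$$c_N=\frac1{\log N}\big((\log 2)\,a_{N/2}+(\log 3)\,a_{N/3}\big),$$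
where $a_{N/p}=0$ if $p\nmid N$. We compute two numbers attached to $g$.

The first is the operator norm of $\mathbf T_g$ on square-summable Dirichlet series. Apply Cauchy–Schwarz with the weights $\log p$:
$$|c_N|^2\le\frac1{(\log N)^2}\Big(\sum_{p\mid N,\ p\in\{2,3\}}\log p\Big)\Big(\sum_{p\mid N,\ p\in\{2,3\}}(\log p)|a_{N/p}|^2\Big)\le\frac1{\log N}\sum_{p\mid N,\ p\in\{2,3\}}(\log p)|a_{N/p}|^2 .$$
The last inequality holds because distinct primes dividing $N$ have product at most $N$. Summing over $N=mp$ gives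
$$\|\mathbf T_gf\|_2^2\le\sum_m|a_m|^2\sum_{p\in\{2,3\}}\frac{\log p}{\log(mp)}\le2\|f\|_2^2 .$$
The choice $f=1$ gives $\mathbf T_g1=g$ and $\|g\|_2^2=2$. So $\|\mathbf T_g\|^2=2=\|g\|_2^2$.

The second number is the integral of $|g'|^2$ over the square-like region $\tfrac12<\sigma<1$, $0<t<1$. Since
$$|g'(\sigma+it)|^2=(\log2)^24^{-\sigma}+(\log3)^29^{-\sigma}+2(\log2)(\log3)\,6^{-\sigma}\cos\big(t\log\tfrac32\big),$$
we get
$$\int_0^1\!\int_{1/2}^1|g'|^2d\sigma\,dt=\frac{\log2}8+\frac{\log 3}9+\frac{2(\log2)(\log3)}{\log6}\Big(\frac1{\sqrt6}-\frac16\Big)\frac{\sin\log\frac32}{\log\frac32}\approx0.087+0.122+0.200 .$$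
Nearly half of the total comes from the cross term. The frequencies $\log2$ and $\log3$ differ by less than $1$, so on a $t$-interval of length $1$ the two terms hardly get out of phase, and positive coefficients reinforce each other.

Here the second number is smaller than the first. Can it be much larger for other symbols? To make the integral large we want many frequencies in one window of length $1$. To keep the norm small we want the Cauchy–Schwarz step to stay cheap. These notes are about the competition between these two wishes.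

## 2. Bounded Volterra operators and the unweighted Dirichlet integral

**The space $\mathcal H^2$.** This is the Hilbert space of Dirichlet series $f(s)=\sum_{n\ge1}a_nn^{-s}$ with $\|f\|_{\mathcal H^2}=\|f\|_2=(\sum|a_n|^2)^{1/2}<\infty$. By Cauchy–Schwarz, $\sum|a_n|n^{-\sigma}\le\|f\|_2\,\zeta(2\sigma)^{1/2}$, so such series converge absolutely in $\mathbb C_{1/2}=\{\operatorname{Re}s>1/2\}$.

**Volterra operators.** For a symbol $g(s)=\sum b_nn^{-s}$ let $\mathbf T_gf(s)=-\int_s^{+\infty}f(w)g'(w)\,dw$. Let $\mathcal X$ be the space of symbols, normalized by $b_1=0$, for which $\mathbf T_g$ is bounded on $\mathcal H^2$, with norm $\|g\|_{\mathcal X}=\|\mathbf T_g\|$. The normalization gives $\mathbf T_g1=g$. If $g=\sum_{n\ge2}b_nn^{-s}$ and $f=\sum a_mm^{-s}$ are in $\mathcal H^2$, then all series converge absolutely in $\mathbb C_{1/2}$, and termwise integration, exactly as in Section 1, gives $\mathbf T_gf=\sum_{N\ge2}c_NN^{-s}$ with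
$$c_N=\frac1{\log N}\sum_{n\mid N}b_n(\log n)\,a_{N/n}.\tag{1}$$
For example, if $g=n^{-s}$ with $n\ge2$, then $\mathbf T_gf=\sum_ma_m\frac{\log n}{\log(mn)}(mn)^{-s}$, so $\|\mathbf T_g\|=1$, attained at $f=1$.

**BMOA.** An analytic $F$ on $\mathbb C_{1/2}$ is in $\mathrm{BMOA}(\mathbb C_{1/2})$ if $|F'(\sigma+it)|^2(\sigma-\frac12)\,d\sigma\,dt$ is a Carleson measure, that is, if
$$\|F\|_*^2=\sup_I\frac1{|I|}\int_I\int_{1/2}^{1/2+|I|}|F'(\sigma+it)|^2\Big(\sigma-\frac12\Big)d\sigma\,dt<\infty,$$
where $I$ runs over bounded intervals. For $F=n^{-s}$ the quotient equals $\frac{(\log n)^2}n\int_0^{|I|}u\,e^{-2u\log n}du$. It increases to $\frac1{4n}$ as $|I|\to\infty$, so $\|n^{-s}\|_*^2=\frac1{4n}$.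

**The local Dirichlet integral.** Put $D(g)=\int_0^1\int_{1/2}^1|g'(\sigma+it)|^2\,d\sigma\,dt$. For example, $D(n^{-s})=\frac{\log n}2\big(\frac1n-\frac1{n^2}\big)$.

Three facts form the background.

* (i) $\|g\|_{\mathcal H^2}\le\|\mathbf T_g\|$. This is the case $f=1$ of the definition of the norm.
* (ii) Every $g\in\mathcal X$ belongs to $\mathrm{BMOA}(\mathbb C_{1/2})$. We quote this; no proof below uses it.
* (iii) If $g=\sum_pb_pp^{-s}$ is linear (supported on the primes) and in $\mathcal H^2$, then $\|\mathbf T_g\|=\|g\|_2$, and $D(g)\ll\|g\|_2^2$. We prove this in Section 4.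

By (ii), the weighted integral of $|g'|^2(\sigma-\frac12)$ over $\frac12<\sigma<1$, $0<t<1$ is finite for every $g\in\mathcal X$. Fact (iii) says that for linear symbols the weight $\sigma-\frac12$ can be dropped. Can it be dropped for all symbols? That is, is there an absolute constant $C$ with
$$D(g)\le C\,\|\mathbf T_g\|^2\qquad\text{for every }g\in\mathcal X\,?$$
The question comes from Ole Fredrik Brevig, Karl-Mikael Perfekt and Kristian Seip, "Volterra operators on Hardy spaces of Dirichlet series", arXiv:1602.04729 (2016). The answer is no, and the failure occurs one step beyond the linear case.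

**Quadratic symbols and length.** A symbol $g=\sum b_nn^{-s}$ is quadratic if $b_n=0$ unless $n$ is a product of two (possibly equal) primes; for instance $4^{-s}+6^{-s}$. A Dirichlet polynomial has length $M$ if $b_n=0$ for $n>M$.

Throughout, $C,c>0$ denote absolute constants that may change from line to line.

**Theorem 1.** For all large $x$ there is a quadratic Dirichlet polynomial $g_x\ne0$ of length at most $e^{x+1}$ with $D(g_x)\ge c\,(\log x)\,\|\mathbf T_{g_x}\|^2$. Hence no constant $C$ as in the question exists. Moreover there is a quadratic $g\in\mathcal X$ with $\mathbf T_g$ compact and $D(g)=+\infty$.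

**Theorem 2.** (A) Let $\mu$ be a positive Borel measure on $(1/2,1]$. The following are equivalent:

* (a) $\int_{(1/2,1]}\int_0^1|g'(\sigma+it)|^2dt\,d\mu(\sigma)\le C_\mu\|g\|_2^2$ for all quadratic $g\in\mathcal H^2$;
* (b) $\int_{(1/2,1]}\int_0^1|g'(\sigma+it)|^2dt\,d\mu(\sigma)\le C_\mu\|\mathbf T_g\|^2$ for all quadratic $g\in\mathcal X$;
* (c) $\mu\big((1/2,1/2+\delta]\big)\le C'_\mu\,\delta/\log(e/\delta)$ for $0<\delta\le1/2$.

(B) The supremum of $D(g)/\|\mathbf T_g\|^2$ over nonzero quadratic Dirichlet polynomials of length $M$ is comparable to $\log\log M$ for all large $M$.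

In particular, (c) is necessary for an embedding as in (b) of all of $\mathcal X$. To get a feeling for (c): the measure $d\mu=d\sigma$ of our question has $\mu((1/2,1/2+\delta])=\delta$ and fails (c) by a logarithm. The measure $d\mu=d\sigma/\log\frac e{\sigma-1/2}$ satisfies (c), because $1/\log(e/u)$ increases in $u\in(0,\frac12]$, so that $\int_0^\delta du/\log(e/u)\le\delta/\log(e/\delta)$.

Over all $g\in\mathcal X$ of length $M$, quadratic or not, the best constant is $\gg\log\log M$ by Theorem 1 and $\ll\log M$ by Section 9. Its exact order is not determined here.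

## 3. Mean values on an interval of length one

What we saw in Section 1, that frequencies within distance $1$ reinforce each other on $0<t<1$, becomes two lemmas. Both use the kernel
$$\kappa(u)=\int_{-1}^1(1-|t|)e^{iut}dt=\Big(\frac{\sin(u/2)}{u/2}\Big)^2\ge0 .$$
It is even and decreasing on $[0,1]$, and $\kappa(1)=(2\sin\frac12)^2>0.9$, so $\kappa(u)\ge0.9$ for $|u|\le1$. By Fourier inversion, $\int_{\mathbb R}\kappa(t)e^{-iut}dt=2\pi(1-|u|)_+$.

**Lemma 1 (lower bound).** Let $a_n\ge0$, $\sum a_n<\infty$, $F(t)=\sum a_nn^{-it}$, and let $W$ be a set of positive integers whose logarithms lie in an interval of length $1$. Then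
$$\int_0^1|F(t)|^2dt\ge\frac14\Big(\sum_{n\in W}a_n\Big)^2.\tag{2}$$

*Proof.* The $a_n$ are real, so $|F(-t)|=|F(t)|$. Hence
$$\int_0^1|F|^2dt=\frac12\int_{-1}^1|F|^2dt\ge\frac12\int_{-1}^1(1-|t|)|F|^2dt=\frac12\sum_{n,m}a_na_m\,\kappa\big(\log\tfrac nm\big).$$
All terms on the right are nonnegative. We keep those with $n,m\in W$, for which $\kappa\ge0.9$, and obtain at least $0.45\,(\sum_Wa_n)^2$. $\square$

For the upper bound we cut the integers into windows $W_k=\{n:k<\log n\le k+1\}$, $k\ge0$. For $g=\sum b_nn^{-s}$ write $B_k=\sum_{n\in W_k}|b_n|^2$, so that $\|g\|_2^2=\sum_kB_k$ when $b_1=0$.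

**Lemma 2 (upper bound).** Let $g=\sum b_nn^{-s}\in\mathcal H^2$ be supported on a set $A$ of integers $n\ge2$, and let $\rho_k=\sum_{n\in W_k\cap A}1/n$. Then for $\sigma>1/2$
$$\int_0^1|g'(\sigma+it)|^2dt\le C\sum_{k\ge0}B_k\,(k+1)^2\rho_k\,e^{-2(\sigma-1/2)k},\tag{3}$$
and consequently
$$D(g)\le C\sum_{k\ge0}B_k\,(k+1)\rho_k.\tag{4}$$

*Proof.* Put $a_n=|b_n|(\log n)n^{-\sigma}$, which is summable, and $s_k=\sum_{n\in W_k}a_n$. Since $\kappa\ge0.9$ on $[0,1]$,
$$\int_0^1|g'(\sigma+it)|^2dt\le\frac1{0.9}\int_{\mathbb R}\kappa(t)|g'(\sigma+it)|^2dt\le\frac{2\pi}{0.9}\sum_{|\log(n/m)|<1}a_na_m .$$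
For the second step, expand $|g'|^2$ into an absolutely convergent double sum and integrate termwise. The pair $(n,m)$ receives the factor $2\pi(1-|\log\frac nm|)_+$, which vanishes unless $|\log\frac nm|<1$. If $n\in W_k$, $m\in W_j$ and $|\log\frac nm|<1$, then $|j-k|\le1$. So, with $s_{-1}=0$, the sum is at most $\sum_ks_k(s_{k-1}+s_k+s_{k+1})\le3\sum_ks_k^2$. By Cauchy–Schwarz,
$$s_k^2\le B_k\sum_{n\in W_k\cap A}(\log n)^2n^{-1}n^{-2(\sigma-1/2)}\le B_k(k+1)^2e^{-2(\sigma-1/2)k}\rho_k ,$$
which is (3). For (4), integrate over $\frac12<\sigma<1$ and note that $\int_0^{1/2}e^{-2\delta k}d\delta\le\frac1{k+1}$: the integral is $\frac12$ for $k=0$ and at most $\frac1{2k}\le\frac1{k+1}$ for $k\ge1$. $\square$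

So $D(g)$ is controlled by $(k+1)\rho_k$, the logarithmic density of the support in a window, multiplied by the height of the window.

## 4. Densities of primes and of products of two primes

**Primes in a window.** From $\pi(u)\sim u/\log u$ and partial summation,
$$\sum_{e^y<p\le e^{y+1}}\frac1p=\frac{\pi(e^{y+1})}{e^{y+1}}-\frac{\pi(e^y)}{e^y}+\int_{e^y}^{e^{y+1}}\frac{\pi(u)}{u^2}du .$$
The first two terms are $\frac1{y+1}-\frac1y+o(\frac1y)=o(\frac1y)$, and the integral is $(1+o(1))\log\frac{y+1}y\sim\frac1y$. Hence there is $y_0\ge1$ with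
$$\frac1{2y}\le\sum_{e^y<p\le e^{y+1}}\frac1p\le\frac2y\qquad(y\ge y_0).\tag{5}$$
The upper bound $C/y$ holds for all $y\ge\frac12$, because for $\frac12\le y\le y_0$ the sum is bounded and $1/y\ge1/y_0$. We also use Mertens' theorem, $\sum_{p\le z}\frac1p=\log\log z+B+O(1/\log z)$.

**Linear symbols.** Let us prove fact (iii). The norm is computed as in Section 1. By Cauchy–Schwarz and $\sum_{p\mid N}\log p\le\log N$,
$$|c_N|^2\le\frac1{(\log N)^2}\Big(\sum_{p\mid N}\log p\Big)\Big(\sum_{p\mid N}|b_p|^2(\log p)|a_{N/p}|^2\Big)\le\frac1{\log N}\sum_{p\mid N}|b_p|^2(\log p)|a_{N/p}|^2,$$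
so $\|\mathbf T_gf\|_2^2\le\sum_m|a_m|^2\sum_p|b_p|^2\frac{\log p}{\log(mp)}\le\|g\|_2^2\|f\|_2^2$, with equality at $f=1$. For $D(g)$ take $A$ to be the set of primes in Lemma 2. Then $\rho_k\le C/(k+1)$: use (5) with $y=k$ for $k\ge1$, while $W_0$ contains only the prime $2$. So (4) reads $D(g)\le C\sum_kB_k=C\|g\|_2^2$.

**Quadratic symbols.** Let $A$ be the set of products of two primes. Since $\log4>1$, only $k\ge1$ occurs. Let $n=pq\in W_k$ with $p\le q$. Then $q^2\ge n>e^k$ and $p^2\le n\le e^{k+1}$, so $\log q>k/2$ and $\log p\le(k+1)/2$. For fixed $p$, $\log q$ lies in $(y,y+1]$ with $y=\max(k-\log p,k/2)\ge k/2\ge\frac12$. Indeed $\log q\le k+1-\log p\le y+1$. So $\sum_q1/q\le C/k$. By Mertens, $\sum_{\log p\le(k+1)/2}1/p\le C\log(k+2)\le2C\log(k+1)$. Thus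
$$\rho_k\le C\,\frac{\log(k+1)}k\qquad(k\ge1),\tag{6}$$
and Lemma 2 gives, for quadratic $g\in\mathcal H^2$ and $\sigma>1/2$,
$$\int_0^1|g'(\sigma+it)|^2dt\le C\sum_{k\ge1}B_k\,k\log(k+1)\,e^{-2(\sigma-1/2)k},\qquad D(g)\le C\sum_{k\ge1}B_k\log(k+1).\tag{7}$$

The linear argument thus loses the factor $\log(k+1)$, because products of two primes are denser than primes by that factor. Lemma 1 suggests that the loss is real when $D(g)$ is compared with $\|g\|_2$: spread positive coefficients $n^{-1/2}$ over one window. But the question compares $D(g)$ with $\|\mathbf T_g\|$, which can only be larger than $\|g\|_2$. Does $\|\mathbf T_g\|$ grow enough to absorb the logarithm?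

The linear computation of the norm does not carry over, since it rested on $\sum_{p\mid N}\log p\le\log N$. For products of two primes the analogous inequality is false: $N=30$ has the divisors $6,10,15$, and $\log6+\log10+\log15=\log900=2\log30$. In general, if $N$ is a product of $r$ distinct primes, each prime lies in $r-1$ of the pairs, so $\sum_{pq\mid N,\,p<q}\log(pq)=(r-1)\log N$. We need a window symbol for which the overlaps can be controlled.

## 5. The symbols $g_x$

For large $x$ let
$$S=\{p\text{ prime}:\sqrt x<\log p\le x/4\},\qquad L=\{q\text{ prime}:\log q>x/2\},$$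
$$E=E_x=\{n=pq:\ p\in S,\ q\in L,\ x<\log n\le x+1\},\qquad g_x(s)=\sum_{n\in E}n^{-1/2}n^{-s}.$$
Every $n\in E$ thus has one small and one large prime factor. The sets $S$ and $L$ are disjoint, so $n\in E$ determines $(p,q)$. The symbol $g_x$ is a quadratic Dirichlet polynomial of length at most $e^{x+1}$. The cutoff $\log p>\sqrt x$ will keep the overlaps rare. It is affordable because Mertens' theorem measures primes on the scale of $\log\log p$, and half of that scale survives.

**The size of $g_x$.** This step computes $\Lambda=\sum_{n\in E}1/n=\|g_x\|_2^2$ up to constants. For fixed $p\in S$, the primes $q$ with $x<\log(pq)\le x+1$ are those in $(e^y,e^{y+1}]$ with $y=x-\log p\in[3x/4,x)$. They all belong to $L$. By (5), for large $x$,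
$$\frac1{2x}\le\sum_{q:\,x<\log(pq)\le x+1}\frac1q\le\frac3x\qquad(p\in S).\tag{8}$$
By Mertens, $\sum_{p\in S}\frac1p=\log\frac x4-\log\sqrt x+O(x^{-1/2})=\frac12\log x-\log4+O(x^{-1/2})$, which lies in $[\frac14\log x,\log x]$ for large $x$. Multiplying by (8),
$$\frac{\log x}{8x}\le\Lambda\le\frac{3\log x}x.\tag{9}$$

## 6. The norm of $\mathbf T_{g_x}$

We want $\|\mathbf T_{g_x}\|^2\le C\,\frac{\log x}x$, the size of $\|g_x\|_2^2$.

**Unweighted Cauchy–Schwarz.** The first thing to try is
$$|c_N|^2\le\frac{d_E(N)}{(\log N)^2}\sum_{n\mid N,\,n\in E}\frac{(\log n)^2}n|a_{N/n}|^2,\qquad d_E(N)=\#\{n\in E:n\mid N\}.$$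
Summing over $N=mn$, the bound for $\|\mathbf T_{g_x}f\|_2^2$ is $\sum_m|a_m|^2\sum_{n\in E}\frac{(\log n)^2d_E(mn)}{n(\log mn)^2}$. To see what this gives, take $r=\lfloor\sqrt x\rfloor$ distinct primes $p_i$ with $\sqrt x<\log p_i\le\sqrt x+\frac12$ and a prime $q_0$ with $x-\sqrt x<\log q_0\le x-\sqrt x+\frac12$. For large $x$ these exist by the prime number theorem. All the $p_iq_0$ are in $E$. For $m=q_0p_1\cdots p_r$ we have $\log m\le x-\sqrt x+\frac12+r(\sqrt x+\frac12)\le2x$ for large $x$, hence $\log(mn)\le4x$ for $n\in E$, while $d_E(mn)\ge r$. The inner sum is therefore at least $\frac r{16}\Lambda\ge c\sqrt x\,\Lambda$. So this route cannot prove more than $\|\mathbf T_{g_x}\|^2\ll\sqrt x\,\Lambda$, and a factor $\sqrt x$ is far too much to lose when we hope to gain $\log x$. The trouble is visible in the example: the $r$ divisors $p_iq_0$ all share a single large prime, and $d_E$ counts that prime $r$ times.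

**Counting large primes only.** An integer $N$ has at most $2(\log N)/x$ prime factors in $L$. That is the linear argument again, applied to $q$ alone. So we choose the weights in Cauchy–Schwarz so that the first factor counts each $q$ once. For an integer $N\ge1$ and $q\in L$, not necessarily dividing $N$, let
$$A_q(N)=\#\{p\in S:\ p\mid N,\ x<\log(pq)\le x+1\}$$
and give the divisor $pq$ the weight $1/A_q(N)$. For instance, if $N=p_1p_2q$ with $p_1q,p_2q\in E$, then $A_q(N)=2$ and the two weights add up to $1$, the number of large primes. The price is a factor $A_q(N)$ in the second sum. There it is averaged over $n\in E$, and on average it is harmless.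

**Proposition 1.** For large $x$, $\displaystyle\|\mathbf T_{g_x}\|^2\le72\,\frac{\log x}x$.

*Proof.* **Step 1: weighted Cauchy–Schwarz.** This step bounds $|c_N|^2$ with only a count of large primes in front. For $n=pq\in E$ we have $n\mid N$ if and only if $p\mid N$ and $q\mid N$, and in that case $A_q(N)\ge1$. Therefore
$$\Big|\sum_{n\mid N,\,n\in E}\frac{\log n}{\sqrt n}a_{N/n}\Big|^2\le\Big(\sum_{pq\mid N,\,pq\in E}\frac1{A_q(N)}\Big)\Big(\sum_{n=pq\mid N,\,n\in E}A_q(N)\frac{(\log n)^2}n|a_{N/n}|^2\Big).$$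
In the first factor, for a given $q\in L$ with $q\mid N$ and $A_q(N)\ge1$, exactly $A_q(N)$ primes $p$ contribute, so this $q$ contributes $1$ in total. Hence the first factor is at most $\#\{q\in L:q\mid N\}\le2(\log N)/x$, because every $q\in L$ has $\log q>x/2$. In the second factor $(\log n)^2\le(x+1)^2\le4x^2$. By (1),
$$|c_N|^2\le\frac1{(\log N)^2}\cdot\frac{2\log N}x\cdot4x^2\sum_{n=pq\mid N,\,n\in E}\frac{A_q(N)}n|a_{N/n}|^2=\frac{8x}{\log N}\sum_{n=pq\mid N,\,n\in E}\frac{A_q(N)}n|a_{N/n}|^2 .$$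

**Step 2: reduction to a pointwise bound in $m$.** This step separates the main term from the overlaps. Summing over $N=mn$,
$$\|\mathbf T_{g_x}f\|_2^2\le\sum_m|a_m|^2K(m),\qquad K(m)=\sum_{n=pq\in E}\frac{8x}{\log(mn)}\cdot\frac{A_q(mn)}n,$$
so it suffices to bound $K(m)$ uniformly in $m$. A prime of $S$ that divides $mpq$ divides $m$ or equals $p$, since $q\notin S$. So $A_q(mn)\le1+A_q(m)$. Also $\log(mn)\ge\max(x,\log m)$. Hence
$$K(m)\le8\Lambda+\frac{8x}{\max(x,\log m)}R(m),\qquad R(m)=\sum_{pq\in E}\frac{A_q(m)}{pq}.$$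

**Step 3: the overlaps.** This step shows that $R(m)$ is small. We write $A_q(m)$ as a sum over the primes $p'$ that it counts, and sum over $p'$ outermost:
$$R(m)\le\sum_{p'\in S,\ p'\mid m}\ \ \sum_{q:\ x<\log(p'q)\le x+1}\frac1q\ \sum_{p\in S:\ x<\log(pq)\le x+1}\frac1p .$$
In the inner sum, $\log p>\sqrt x$ and $x-\log q<\log p\le x+1-\log q$. So $\log p\in(y',y'+1]$ with $y'=\max(x-\log q,\sqrt x)\ge\sqrt x\ge y_0$ for large $x$, and by (5) the inner sum is at most $2/\sqrt x$. By (8), applied with $p'\in S$, the sum of $1/q$ is at most $3/x$. The number of $p'$ is at most $(\log m)/\sqrt x$, because each has $\log p'>\sqrt x$. Altogether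
$$R(m)\le\frac{\log m}{\sqrt x}\cdot\frac3x\cdot\frac2{\sqrt x}=\frac{6\log m}{x^2}.$$

**Step 4: conclusion.** We combine the two terms. Since $\log m\le\max(x,\log m)$, (9) gives for large $x$
$$K(m)\le8\Lambda+\frac{48}x\le\frac{24\log x}x+\frac{48}x\le\frac{72\log x}x .\qquad\square$$

The cutoff $\sqrt x$ was used twice in Step 3, for the number of $p'$ and for the sum over $p$. With a cutoff $\log p>y$, where $y\ge y_0$, the same computation bounds the overlap term by $48/y^2$. To stay within $O((\log x)/x)$ by this computation one needs $y\ge c\sqrt{x/\log x}$.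

## 7. Proof of Theorem 1

**Step 1: lower bound on vertical segments.** We state it for all symbols that dominate a multiple of $g_x$, so that it serves again for the infinite sum below. Let $g=\sum b_nn^{-s}\in\mathcal H^2$ have $b_n\ge0$ for all $n$ and $b_n\ge\lambda n^{-1/2}$ for $n\in E_x$, where $\lambda>0$. For $\sigma>1/2$ apply Lemma 1 with $a_n=b_n(\log n)n^{-\sigma}$ and $W=E_x$. On $E_x$ we have $\log n>x$ and $n^{-1/2-\sigma}=n^{-1}n^{-(\sigma-1/2)}\ge n^{-1}e^{-(\sigma-1/2)(x+1)}$. Hence
$$\int_0^1|g'(\sigma+it)|^2dt\ge\tfrac14\lambda^2x^2\Lambda^2e^{-2(\sigma-1/2)(x+1)}.\tag{10}$$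

**Step 2: integration in $\sigma$.** This turns (10) into a bound for $D(g)$. For $x\ge1$, $\int_0^{1/2}e^{-2\delta(x+1)}d\delta=\frac{1-e^{-(x+1)}}{2(x+1)}\ge\frac1{8x}$. With (9),
$$D(g)\ge\frac{\lambda^2x\Lambda^2}{32}\ge\lambda^2\,\frac{(\log x)^2}{2048\,x}.\tag{11}$$

**Step 3: no constant exists.** We compare with the norm. Taking $g=g_x$ and $\lambda=1$, Proposition 1 gives
$$\frac{D(g_x)}{\|\mathbf T_{g_x}\|^2}\ge\frac{(\log x)^2}{2048\,x}\cdot\frac x{72\log x}=\frac{\log x}{147456}\longrightarrow\infty .$$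
This is the first claim of Theorem 1, and it rules out any absolute constant $C$.

**Step 4: a single symbol.** We add up normalized $g_x$ along a sparse sequence so that the norms converge and the Dirichlet integrals do not. Let
$$x_k=e^{k^6},\qquad h_k=\Big(\frac{x_k}{\log x_k}\Big)^{1/2}g_{x_k},\qquad g=\sum_{k\ge k_0}k^{-2}h_k$$
with $k_0$ large. By Proposition 1, $\|\mathbf T_{h_k}\|^2\le72$, so $\sum k^{-2}\mathbf T_{h_k}$ converges in operator norm to a bounded operator $\mathbf T$. Applying the partial sums to $f=1$ shows that $\sum k^{-2}h_k$ converges in $\mathcal H^2$, so $g\in\mathcal H^2$. For $f\in\mathcal H^2$ and each $N$, formula (1) is a finite sum over $n\mid N$, so the $N$th coefficient of the partial sums applied to $f$ converges to the coefficient (1) for $g$. Hence $\mathbf T=\mathbf T_g$. Thus $g\in\mathcal X$, and $g$ is quadratic.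

**Step 5: compactness.** For a Dirichlet polynomial $h=\sum b_nn^{-s}$ with $b_1=0$, formula (1) says that $\mathbf T_h$ is multiplication by the Dirichlet polynomial $\sum b_n(\log n)n^{-s}$ followed by the diagonal operator with entries $1/\log N$, $N\ge2$. Multiplication by $n^{-s}$ is an isometry of $\mathcal H^2$, so the first operator is bounded. The diagonal entries tend to $0$, so the second is compact. So every $\mathbf T_{h_k}$ is compact, and so is the norm limit $\mathbf T_g$.

**Step 6: the Dirichlet integral diverges.** The coefficients of $g$ are nonnegative and at least $\lambda n^{-1/2}$ on $E_{x_k}$, where $\lambda^2=k^{-4}x_k/\log x_k$. By (11), for every $k\ge k_0$,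
$$D(g)\ge k^{-4}\,\frac{x_k}{\log x_k}\cdot\frac{(\log x_k)^2}{2048\,x_k}=\frac{k^{-4}\log x_k}{2048}=\frac{k^2}{2048}.$$
So $D(g)=+\infty$. $\blacksquare$

## 8. Proof of Theorem 2

**(A), (c)$\Rightarrow$(a).** The aim is to show that (c) is what is needed to sum (7) against $\mu$. Let $G(\delta)=\mu((1/2,1/2+\delta])$ for $\delta\le1/2$ and $G(\delta)=G(1/2)$ for $\delta>1/2$. By (c), $G\le C'_\mu$ everywhere, since $\delta/\log(e/\delta)\le1$ for $0<\delta\le\frac12$. Writing $e^{-2uk}=\int_u^\infty2ke^{-2k\delta}d\delta$ with $u=\sigma-\frac12$ and using Fubini, we get for $k\ge1$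
$$I_k:=\int e^{-2(\sigma-1/2)k}d\mu(\sigma)=\int_0^\infty2ke^{-2k\delta}G(\delta)\,d\delta .$$
Let $k\ge4$ and split at $\delta=k^{-1/2}\le\frac12$. If $\delta\le k^{-1/2}$, then $\log(e/\delta)\ge1+\frac12\log k\ge\frac12\log(k+1)$, so $G(\delta)\le2C'_\mu\delta/\log(k+1)$, and this part is at most
$$\frac{2C'_\mu}{\log(k+1)}\int_0^\infty2k\delta e^{-2k\delta}d\delta=\frac{2C'_\mu}{\log(k+1)}\cdot\frac1{2k}=\frac{C'_\mu}{k\log(k+1)} .$$
The part $\delta>k^{-1/2}$ is at most $C'_\mu\int_{k^{-1/2}}^\infty2ke^{-2k\delta}d\delta=C'_\mu e^{-2\sqrt k}\le CC'_\mu/(k\log(k+1))$. For $1\le k<4$ use $I_k\le C'_\mu$. Hence $I_k\le CC'_\mu/(k\log(k+1))$ for all $k\ge1$. Integrating the first bound in (7) against $\mu$ gives at most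
$$C\sum_{k\ge1}B_k\,k\log(k+1)\,I_k\le CC'_\mu\sum_kB_k=CC'_\mu\|g\|_2^2 .$$

**(A), (a)$\Rightarrow$(b).** This is fact (i): $\|g\|_2\le\|\mathbf T_g\|$.

**(A), (b)$\Rightarrow$(c).** We test (b) first on one monomial, to see that $\mu$ is finite, and then on $g_x$ with $x=1/\delta$. The quadratic symbol $4^{-s}$ lies in $\mathcal X$ by the factorization in Step 5 of Section 7, and its derivative has modulus $(\log4)4^{-\sigma}\ge(\log4)/4$ for $\frac12<\sigma\le1$. So (b) gives $\mu((1/2,1])<\infty$. On any interval $\delta_0\le\delta\le\frac12$ with $\delta_0>0$ the function $\delta/\log(e/\delta)$ is bounded below, so (c) holds there.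

For small $\delta$ put $x=1/\delta$. If $\frac12<\sigma\le\frac12+\frac1x$, then $2(\sigma-\frac12)(x+1)\le2(x+1)/x\le4$. By (10) with $g=g_x$, $\lambda=1$, and (9),
$$\int_0^1|g_x'(\sigma+it)|^2dt\ge\tfrac14e^{-4}x^2\Lambda^2\ge c(\log x)^2 .$$
Then (b) and Proposition 1 give
$$c(\log x)^2\,\mu\big((1/2,1/2+1/x]\big)\le C_\mu\|\mathbf T_{g_x}\|^2\le72\,C_\mu\,\frac{\log x}x .$$
So $\mu((1/2,1/2+\delta])\le CC_\mu\,\delta/\log(1/\delta)$. For $\delta\le1/e$ we have $\log(e/\delta)=1+\log(1/\delta)\le2\log(1/\delta)$, and (c) follows.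

**(B).** The upper bound comes from (7), the lower bound from Theorem 1. If $g$ is quadratic of length $M$, only $k<\log M$ occurs, and $\log(\log M+1)\le2\log\log M$ for large $M$. So the second bound in (7) and fact (i) give
$$D(g)\le C(\log\log M)\|g\|_2^2\le C(\log\log M)\|\mathbf T_g\|^2 .$$
For the lower bound take $x=\log M-1$ in Theorem 1. The symbol $g_x$ has length at most $e^{x+1}=M$, and $\log x\ge\frac12\log\log M$ for large $M$. $\blacksquare$

## 9. The bound $\log M$ for arbitrary symbols of length $M$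

Let $g=\sum_{2\le n\le M}b_nn^{-s}$ with $M\ge2$, and let $A$ in Lemma 2 be the set of all integers $n\ge2$. Now
$$\rho_k\le\sum_{e^k<n\le e^{k+1}}\frac1n\le e^{-k}+\int_{e^k}^{e^{k+1}}\frac{du}u\le2 ,$$
so (3) gives $\int_0^1|g'(\sigma+it)|^2dt\le C\sum_kB_k(k+1)^2e^{-2(\sigma-1/2)k}$, and (4) gives $D(g)\le C\sum_kB_k(k+1)$. Only $k<\log M$ occurs, and $\log M+1\le C\log M$ for $M\ge2$. With fact (i),
$$D(g)\le C(\log M)\|g\|_2^2\le C(\log M)\|\mathbf T_g\|^2 .$$
Together with Theorem 1, the best constant over all symbols of length $M$ lies between a constant times $\log\log M$ and a constant times $\log M$ for large $M$.
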